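# Facility location in high dimension: what one pass over a dynamic stream cannot see

## Eight clients in $\{1,2\}^{256}$

Put eight clients into the cube $\{1,2\}^{256}$. We may open facilities at any points of $\mathbb R^{256}$. Each facility costs $\mathfrak f=5$, and each client pays its Euclidean distance to the nearest open facility. What is the cheapest total?

It helps to begin with two clients at distance $\delta$. With two or more facilities we pay at least $2\mathfrak f$, and exactly $2\mathfrak f$ if we open at both clients. With one facility $x$ we pay $\mathfrak f+\|p-x\|+\|q-x\|\ge \mathfrak f+\delta$, with equality for $x$ on the segment. So the optimum is $\min(2\mathfrak f,\mathfrak f+\delta)$. Sharing a facility does not pay when the clients are far apart. This persists for many clients.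

**Lemma 1 (separated clients).** If $n$ distinct clients have pairwise distances at least $2\mathfrak f$, then the optimum is exactly $n\mathfrak f$.

*Proof.* Opening a facility at each client costs $n\mathfrak f$. Conversely, let $F$ be any finite nonempty set of facilities. Two clients that are both at distance less than $\mathfrak f$ from $F$ cannot have the same nearest facility, since otherwise they would be at distance less than $2\mathfrak f$ from each other. So $|F|$ is at least the number of clients within distance less than $\mathfrak f$ of $F$, and every other client pays at least $\mathfrak f$. The total is at least $n\mathfrak f$. $\square$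

*A spread set.* For $S\in\mathbb F_2^3$ let $w_S=(S\cdot x)_{x\in\mathbb F_2^3}\in\{0,1\}^8$. For $S\neq S'$ the words $w_S,w_{S'}$ differ exactly where $(S+S')\cdot x=1$, that is, in $4$ of the $8$ coordinates. Repeat each coordinate $32$ times and add $1$ everywhere. This gives eight points of $\{1,2\}^{256}$ at pairwise distance $\sqrt{128}>11>2\mathfrak f$. By Lemma 1 the optimum is $40$.

*A clustered set.* Start from $(1,\dots,1)$ and, for $a=1,\dots,8$, raise the $a$-th coordinate to $2$. These eight points are at distance $1$ from $(1,\dots,1)$. Opening one facility there costs $5+8=13$.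

An estimate that is never below the optimum and never above three times the optimum is at least $40$ on the first set and at most $39$ on the second, so it tells the two sets apart. If we see the whole set, this is trivial. Now suppose the eight points are shown one at a time, far apart in a long sequence of insertions and deletions in which most of the inserted points are garbage that is deleted later, and that our memory is far smaller than the sequence. To recognize the clustered set we must notice that points seen at very different times are close to each other. Can a small memory notice this?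

## The streaming problem, and two easy ranges of $\mathfrak f$

**Definition (Uniform Facility Location).** The input is a finite nonempty set $P\subset\mathbb R^d$ of clients, and all facilities have the same opening cost $\mathfrak f>0$. For a finite nonempty $F\subset\mathbb R^d$ put
$$\mathrm{cost}(F)=\mathfrak f\cdot|F|+\sum_{p\in P}\min_{x\in F}\|p-x\|_2,\qquad \mathrm{OPT}=\mathrm{OPT}(P)=\min_F\mathrm{cost}(F).$$

The minimum exists. Unused facilities can be dropped, so $|F|\le|P|$, and projecting facilities to the convex hull of $P$ increases no distance. We therefore minimize a continuous function on finitely many compact sets.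

**Definition (dynamic geometric stream).** A legal stream over $\{1,\dots,\Delta\}^d$ is a sequence of insertions and deletions of grid points. A deletion removes a point that is currently present, the current content is always a set, and the final set $P$ is nonempty. The length is at most $\mathrm{poly}(\Delta^d)$. The number $\mathfrak f$ is known before the stream starts.

The problem, posed in "Streaming Facility Location in High Dimension via Geometric Hashing" by Czumaj, Filtser, Jiang, Krauthgamer, Veselý and Yang (arXiv:2204.02095), is this. Is there a one-pass, possibly randomized, algorithm with $\mathrm{poly}(d\log\Delta)$ space that on every such stream outputs, with probability at least $2/3$, a value $E$ with $\mathrm{OPT}\le E\le C\cdot\mathrm{OPT}$, where $C$ is an absolute constant? The following results are quoted as known with the problem.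

* (i) There is a two-pass $O(1)$-approximation in $\mathrm{poly}(d\log\Delta)$ space.
* (ii) For random-order streams there is a one-pass $O(1)$-approximation in that space.
* (iii) For arbitrary order there is a one-pass $O(d/\log d)$-approximation in that space.
* (iv) For any $\epsilon>0$ there is a one-pass $O(1/\epsilon)$-approximation in space $O(n^\epsilon)$, where $n$ is the number of clients.
* (v) One-pass ratio better than about $1.085$ needs space exponential in $\mathrm{poly}(d\log\Delta)$, even for insertion-only streams. Concretely, with $d=\Theta(\log n)$ and $\Delta=\mathrm{poly}(n)$ it needs $\Omega(\sqrt n)$ space.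

Two ranges of $\mathfrak f$ are easy. If $\mathfrak f\le\frac12$, distinct grid points are at distance at least $1\ge2\mathfrak f$, so $\mathrm{OPT}=\mathfrak f|P|$ by Lemma 1 and one counter solves the problem exactly. If $\mathfrak f\ge\sqrt d\,\Delta^{d+1}$, one facility at a client has connection cost at most $\Delta^d\cdot\sqrt d\,\Delta\le\mathfrak f$, so $\mathfrak f\le\mathrm{OPT}\le2\mathfrak f$ and we may output $2\mathfrak f$. The interesting values are those where sharing a facility pays for near clients and not for far ones, as in the opening example.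

## A lower bound and an algorithm

The answer to the problem is no.

**Definition ($C$-approximation algorithm).** A $C$-approximation algorithm for $(d,\Delta,\mathfrak f)$ is a one-pass randomized algorithm that, on every legal stream over $\{1,\dots,\Delta\}^d$ of length at most $\Delta^d$, outputs with probability at least $2/3$ a value $E\in[\mathrm{OPT},C\cdot\mathrm{OPT}]$.

Restricting the length to $\Delta^d$ only strengthens a lower bound.

**Theorem A.** Let $C\ge1$ be real and $D\ge\max\{1000,C^2\}$ an integer. Put $M=\lceil7C\rceil$ and $\mathfrak f=\lfloor M\sqrt D/4\rfloor$. Suppose either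

* (a) $d\ge\frac65D$ and $\Delta\ge M+1$, or
* (b) $d\ge65C^2D$ and $\Delta\ge2$.

Then every $C$-approximation algorithm for $(d,\Delta,\mathfrak f)$ with $s$ bits of memory satisfies
$$s\ \ge\ \frac{2^{D/(8800C^2)}}{2\cdot10^4C^4}-\log_2(600C)\ \ge\ \frac{n^{1/(1100C^2)}}{2\cdot10^4C^4}-\log_2(600C).$$
Here $n\in[2^{D/10},2^{D/8}]$ is the number of final clients in the hard instances. In the hard streams all insertions precede all deletions, and each grid point is inserted at most once and deleted at most once, so the current content is always a set.

In case (a) with $d=\lceil6D/5\rceil$ and $\Delta=M+1$ we have $d=\Theta(\log n)$, $\Delta=O(C)$, and the exponent is $\Omega(d/C^2)$. On the Boolean cube, case (b) with $d=\lceil65C^2D\rceil$ gives the exponent $\Omega(d/C^4)$.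

**Corollary 1.** For every constant $C$ and every polynomial $q$ there is no one-pass algorithm with space $q(d\log\Delta)$ and ratio $C$. This holds even for $\Delta=2$.

**Corollary 2.** Let $d\ge1200$, $C\ge1$, $\Delta\ge9C$. For a suitable integer $\mathfrak f$, every $C$-approximation algorithm for $(d,\Delta,\mathfrak f)$ has
$$s\ge\frac{2^{d/(11000C^2)}}{2\cdot10^4C^4}-\log_2(600C).$$
In particular, if $a\ge1$ and $9\sqrt d\le\Delta\le2^d$, then an algorithm that works for all $\mathfrak f$ in space $(d\log_2\Delta)^a$ has
$$C\ge\sqrt{\frac d{11000(2a+4)\log_2d}}=\Omega_a\big(\sqrt{d/\log d}\big).$$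

**Theorem B.** For all $d\ge1$, $\Delta\ge2$, $\mathfrak f>0$ there is a one-pass algorithm for dynamic streams of length $\mathrm{poly}(\Delta^d)$ with $\mathrm{poly}(d\log\Delta)$ bits of space, random bits included, that with probability at least $3/4$ outputs $E\in[\mathrm{OPT},O(\sqrt d\,\log(d\Delta))\cdot\mathrm{OPT}]$. Its update time is exponential in $d$.

Hence for $9\sqrt d\le\Delta\le d^{O(1)}$ the best ratio in $\mathrm{poly}(d\log\Delta)$ space lies between $\Omega(\sqrt{d/\log d})$ and $O(\sqrt d\log d)$. Theorem A uses deletions and says nothing about insertion-only streams. The remaining $\mathrm{polylog}(d)$ gap in the ratio, and the gap between the exponents $\Omega(1/C^2)$ here and $O(1/C)$ in (iv), are left open.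

For the lower bound we allow a generous model. An algorithm with $s$ bits has a set of at most $2^s$ memory states, a random string $R$ independent of the stream and not counted in the space, an initial state $m_0(R)$, a transition map $m\mapsto\Psi(m,\text{update},R)$ and an output map $E(m,R)$. All of these may depend arbitrarily on $d,\Delta,\mathfrak f,n$. Fresh coin tosses at each step are covered: in all update sequences we use, each update (a sign and a point) occurs at most once, so fresh coins can be stored in $R$ and indexed by the update. A clock, if wanted, is kept in the memory at the price of $O(d)$ extra bits, since our sequences have length at most $2^d$. Finally, we extend $\Psi$ arbitrarily so that it is defined on illegal sequences too.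

## Hiding a stack of points under garbage

Here is the first device of the lower bound in its smallest case. A location can hold a stack of points numbered $1,2,3$. We want the final stack to contain $K\in\{0,1\}$ points, where $K$ is secret. Draw $\eta$ uniformly from $\mathbb Z/4=\{0,1,2,3\}$. First insert the points $1,\dots,\eta$. Then delete the points $1,\dots,G$, where $G=\eta-K\bmod4$. If $K=0$ then $G=\eta$. If $K=1$, the values $\eta=0,1,2,3$ give $G=3,0,1,2$. In either case $G$ is uniform. If $\eta\ge K$ then $G=\eta-K$, the deletions are legal, and exactly $K$ points remain. The only bad case is $K=1$, $\eta=0$, and with $\lambda$ in place of $4$ it has probability $1/\lambda$.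

The insertions depend only on $\eta$, which is independent of the secret. The deletions depend only on $G$, which alone is also independent of the secret. An algorithm can learn about $K$ only through what its memory retained about $\eta$. If it retained nothing, $G$ is worthless. If it retained the parity of $\eta$, it knows that $\eta\in A$ for a set $A$ with $|A|=2$, and then $G$ reveals the parity of $K$. For uniform $K\in\{0,1\}$ this is information $\ln2=\ln(4/|A|)$. A memory of $s$ bits should in this way pay out about $s$ bits of information, and no more.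

If there are many secrets in one stack, they share this budget. Say $K=Y_0+Y_1$ with independent uniform bits, and again $\eta\in\{0,2\}$ is all that is known. Then $G$ is uniform on $\{0,2\}$ if $Y_0+Y_1$ is even and uniform on $\{1,3\}$ if it is odd. So $G$ tells the parity of $Y_0+Y_1$. This has information $\ln2$ about the pair and none about $Y_0$ alone. With $t+1$ exchangeable secrets, each one gets at most a $\frac1{t+1}$ share, as we shall prove.

## Single points are defeated by adding up the client vectors

Which sets should be hidden? Following the opening example, take $L$ layers, with $L$ a bit larger than the ratio $C$. Each layer holds items, which for the moment are points of $X=\mathbb F_2^D$. A *group* consists of one item $x_i$ in each layer $i$. It is *independent* if its items are independent and uniform, and *correlated* if $x_i=z+e_i$ with $z$ uniform and each $e_i$ a vector of independent bits that equal $1$ with probability $\epsilon$. A correlated group can be served by one facility at $z$. The items of an independent group are at Hamming distance about $D/2$ from each other, and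 for suitable $\mathfrak f$ they need $L$ facilities. So take $T=Lt$ groups, plus $t$ uniform *background* items in each layer as extra secrets that share the budget. Hide everything under garbage, layer by layer, and ask the algorithm whether the groups are correlated (Near) or independent (Far).

With items that are single points, this fails. Let $L\ge5$, $0<\epsilon\le\frac1{200}$, $\rho=1-2\epsilon\ge0.99$, $D\ge1000$. For each coordinate $a\le D$ keep one counter
$$B_a=\sum_{\text{clients over }u}(-1)^{u_a},$$
updated at every insertion and deletion. On a legal stream the garbage cancels, and $B_a$ is the sum of $(-1)^{x_a}$ over all items $x$. Let $N=L(T+t)=L(L+1)t$ be the number of items. In Far, $B_a$ is a sum of $N$ independent signs, so $\mathbb EB_a^2=N$. In Near, two items of the same group have $\mathbb E(-1)^{x_{i,a}+x_{i',a}}=\rho^2$, so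
$$\mathbb EB_a^2=Lt+T\big(L+L(L-1)\rho^2\big)=N\Big(1+\rho^2\frac{L(L-1)}{L+1}\Big)\ge4N,$$
because $\frac{L(L-1)}{L+1}\ge\frac{20}6$ and $\rho^2\ge0.98$. In both cases $B_a$ is a sum of independent centered variables $X_k$ with $|X_k|\le L$, and $L^2\le N\le\mathbb EB_a^2$. Hence
$$\mathbb EB_a^4\le\sum_k\mathbb EX_k^4+3(\mathbb EB_a^2)^2\le L^2\,\mathbb EB_a^2+3(\mathbb EB_a^2)^2\le4(\mathbb EB_a^2)^2,$$
so $\mathrm{Var}(B_a^2)\le3(\mathbb EB_a^2)^2$. The $D$ coordinates are independent. By Chebyshev the average of the $B_a^2$ exceeds $2N$ with probability at most $3/D$ in Far, and is at most $2N$ with probability at most $12/D$ in Near. So $D$ counters distinguish the two cases.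

The leak is a degree-one statistic: the character $(-1)^{x_a}$ is damped by the noise only by the constant $\rho^2$ per pair. We need items for which all low-degree characters carry no information at all. The second device provides them: an item will be a whole coset $x+V$ of a linear code $V\le X$ whose dual has large distance. With $V=\{000,111\}\subset\mathbb F_2^3$, for instance, the item $100$ becomes the pair $\{100,011\}$, and in each coordinate the two signs cancel. In general $\sum_{y\in V}(-1)^{S\cdot(x+y)}$ is zero unless $S\in V^\perp$. Here $V^\perp$ consists of the even-weight words, so every statistic of degree exactly one vanishes.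

## Cosets whose low-degree statistics vanish

Put the uniform measure on $X=\mathbb F_2^D$, write $\langle g,h\rangle=\mathbb E_xg(x)h(x)$, let $\|g\|_p$ be the corresponding norms, and let $|x|$ be the Hamming weight. For $S\in X$ let $\chi_S(x)=(-1)^{S\cdot x}$. These functions form an orthonormal basis, and $\hat g(S)=\langle g,\chi_S\rangle$.

**Definition (noise operator).** For $\rho=1-2\epsilon$ let $T_\rho g(z)=\mathbb E\,g(z+e)$, where $e\sim\mathrm{Bern}(\epsilon)^{\otimes D}$ has independent coordinates equal to $1$ with probability $\epsilon$.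

For $D=1$ this is $T_\rho g(z)=(1-\epsilon)g(z)+\epsilon g(z+1)$, and $T_\rho\chi_1=(1-2\epsilon)\chi_1$. Taking products over coordinates, $T_\rho\chi_S=\rho^{|S|}\chi_S$. So $T_\rho$ is self-adjoint and preserves means, and $T_\rho T_\rho=T_{\rho^2}$. By its definition it maps nonnegative functions to nonnegative functions. We use three classical facts.

* (HC) The Bonami–Beckner inequality (Bonami 1970, Beckner 1975; see O'Donnell, *Analysis of Boolean Functions*, Ch. 10): for $1\le p\le q$ and $0\le\rho\le\sqrt{(p-1)/(q-1)}$ we have $\|T_\rho g\|_q\le\|g\|_p$.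
* (Pinsker) $\|\mu-\nu\|_1\le\sqrt{2\,\mathrm{KL}(\mu\|\nu)}$, with logarithms in nats. Also $\mathrm{TV}(\mu,\nu)=\frac12\|\mu-\nu\|_1$.
* (Vol) $\#\{x\in X:|x|\le\alpha D\}\le2^{h(\alpha)D}$ for $\alpha\le\frac12$, where $h$ is the binary entropy. Numerically $h(1/4)\le0.812$ and $h(1/250)\le0.038$.

From now on $D\ge1000$, $j=\lfloor D/20\rfloor$, $k=\lfloor D/250\rfloor$.

**Lemma 2 (the code).** There is a subspace $V\le X$ of dimension $j$ such that (i) every nonzero $y\in V$ has $|y|>D/4$, and (ii) every nonzero $S\in V^\perp$ has $|S|\ge k+1$.

*Proof.* Let $B$ be a uniformly random $j\times D$ matrix over $\mathbb F_2$ and $V$ its row span. For nonzero $c\in\mathbb F_2^j$ the vector $c^\top B$ is uniform. By (Vol) and a union bound, some nonzero $c$ has $|c^\top B|\le D/4$ with probability at most $2^j\cdot2^{0.812D-D}=2^{j-0.188D}<\frac12$. Otherwise no nonzero combination of rows vanishes, so the rows are independent, $\dim V=j$ and (i) holds. For (ii), $S\in V^\perp$ means $BS=0$, which for nonzero $S$ has probability $2^{-j}$. There are at most $2^{0.038D}$ vectors with $|S|\le k$, and $j\ge D/20-1$,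 so (ii) fails with probability at most $2^{0.038D-0.05D+1}<\frac12$. $\square$

Call $g$ *$V$-invariant* if $g(x+y)=g(x)$ for $y\in V$. Then $\hat g(S)=\chi_S(y)\hat g(S)$ for all $y\in V$, so $\hat g$ is supported on $V^\perp$. For $V$-invariant $g,g'$ with means $\bar g,\bar g'$ we have $\langle g,T_{\rho^2}g'\rangle=\sum_{S\in V^\perp}\rho^{2|S|}\hat g(S)\hat g'(S)$. The term $S=0$ is $\bar g\bar g'$, and all other terms have $|S|\ge k+1$. By Cauchy–Schwarz,
$$|\langle g,T_{\rho^2}g'\rangle|\le|\bar g\,\bar g'|+\gamma\,\|g\|_2\|g'\|_2,\qquad\gamma:=\rho^{2(k+1)}.\tag{1}$$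
For single points, $V=\{0\}$, one would have only $\gamma=\rho^2$, and that is the leak found above.

## Swapping one group: diffuse and concentrated information

We shall turn correlated groups into independent ones, one group at a time. For the group being swapped, the algorithm sees $L$ separate channels, the $i$-th giving at most $\sigma\approx s/t$ nats about $x_i$. There are $T=Lt$ swaps, so a loss of order $\sigma$ per swap is too much. The total would be about $s$, and each swap has to lose a small factor times $\sigma$.

A spectral gap alone does not give this factor. The bound (1) needs $L^2$ norms, and small information does not control them. Consider the channel that reveals the coset $x+V$ with probability $p$ and otherwise outputs $\bot$. Its information is $p(D-j)\ln2$. Let $u(v,x)=W(v|x)/\bar W(v)$, where $\bar W$ is the output law. Then $u(\bot,x)=1$, and $u(c,x)=2^{D-j}\mathbf 1[x\in c]$ for a coset $c$. So $\mathbb E(u-1)^2=\mathbb Eu^2-1=(1-p)+p2^{D-j}-1=p(2^{D-j}-1)$, exponentially larger than the information, and no $\gamma=\rho^{2(k+1)}$ with $\rho$ near $1$ repairs this. Information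 of this kind is concentrated: it rarely says anything, and then it says a lot. The remedy is to split $u-1$ by size, to use (1) on the bounded part, and to use hypercontractivity on the large part.

**Lemma 3 (swap lemma).** Let $0<\epsilon\le\frac18$, $\rho=1-2\epsilon$, $L\ge1$, $0<\sigma\le\frac13$. For $i\in[L]$ let $W_i(\cdot|x)$, $x\in X$, be probability distributions on a finite set with $W_i(\cdot|x+y)=W_i(\cdot|x)$ for $y\in V$, and with $I(x;v)\le\sigma$ when $x$ is uniform and $v\sim W_i(\cdot|x)$. Given $(x_1,\dots,x_L)$ draw $v_i\sim W_i(\cdot|x_i)$ independently. Let $\mu_{\rm ind}$ be the law of $(v_i)$ when the $x_i$ are i.i.d. uniform, and $\mu_{\rm cor}$ the law when $x_i=z+e_i$ with $z$ uniform and $e_i$ i.i.d. $\mathrm{Bern}(\epsilon)^{\otimes D}$. Then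
$$\mathrm{TV}(\mu_{\rm cor},\mu_{\rm ind})\le L^2\sigma\gamma+L^3(3\sigma)^{1+\epsilon}.$$

**Step 1 (splitting the likelihood ratio).** This step separates bounded from large values and records what the information bound says about each. Let $\bar W_i=\mathbb E_xW_i(\cdot|x)$. On its support, which contains every $\operatorname{supp}W_i(\cdot|x)$, put $u_i(v,x)=W_i(v|x)/\bar W_i(v)\ge0$ and $a_i=u_i-1$. From now on the $v_i\sim\bar W_i$ are independent, and $\mathbb E_{v,x}$ means that $v$ and $x$ are independent. Then $\mathbb E_xa_i(v,x)=0$ for all $v$, $\mathbb E_vu_i(v,x)=1$ for all $x$, and $u_i(v,\cdot)$ is $V$-invariant. Let $\psi(u)=u\ln u-u+1$ (with $\psi(0)=1$). Since $\mathbb E_{v,x}u_i=1$,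
$$\mathbb E_{v,x}\psi(u_i)=\mathbb E_{v,x}\,u_i\ln u_i=I(x;v)\le\sigma.$$

We have $\psi(u)=\int_1^u\frac{u-y}y\,dy\ge0$. For $1\le u\le2$ we use $\frac1y\ge\frac12$ and get $\psi(u)\ge\frac14(u-1)^2$. For $u<1$ the integral is $\int_u^1\frac{y-u}y\,dy\ge\frac12(1-u)^2$. So $(u-1)^2\le4\psi(u)$ for $0\le u\le2$. Since $\psi$ is convex and $\psi(1)=0$, the ratio $\psi(u)/(u-1)$ is nondecreasing for $u>1$, and $\psi(2)=2\ln2-1>\frac13$. So $u-1\le3\psi(u)$ for $u\ge2$. Define
$$g_i=a_i\mathbf 1[u_i\le2],\quad b_i=a_i\mathbf 1[u_i>2]\ge0,\quad\beta_i(x)=\mathbb E_vb_i(v,x),\quad w_i(x)=\mathbb E_v|a_i(v,x)|.$$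
Here $g_i$ is the diffuse part and $b_i$ the concentrated part. Both are $V$-invariant in $x$. We obtain
$$\mathbb E_{v,x}g_i^2\le4\sigma,\quad0\le\beta_i\le1,\quad\mathbb E_x\beta_i\le3\sigma,\quad0\le w_i\le2,\quad\|w_i\|_2^2\le2\sigma.\tag{2}$$
Indeed $b_i\le u_i$ gives $\beta_i\le1$, and $|a_i|\le u_i+1$ gives $w_i\le2$. For the last bound, $w_i(x)=\|W_i(\cdot|x)-\bar W_i\|_1$, so Pinsker gives $w_i(x)^2\le2\,\mathrm{KL}(W_i(\cdot|x)\|\bar W_i)$, and the mean of this $\mathrm{KL}$ over $x$ is $I(x;v)\le\sigma$.

**Step 2 (expanding the density).** This step reduces the lemma to pairs and triples of channels. We have $\mu_{\rm ind}=\bigotimes_i\bar W_i$. Given $z$, the $v_i$ of the correlated case are independent, and $v_i$ has density $T_\rho[u_i(v_i,\cdot)](z)$ with respect to $\bar W_i$. So $\mu_{\rm cor}$ has density $\mathbb E_z\prod_i(1+\alpha_i(z))$ with respect to $\mu_{\rm ind}$, where $\alpha_i(z)=T_\rho[a_i(v_i,\cdot)](z)$ and $1+\alpha_i=T_\rho u_i\ge0$. Write $\Pi_{>i}=\prod_{m>i}(1+\alpha_m)$. Since $\Pi_{>l-1}-\Pi_{>l}=\alpha_l\Pi_{>l}$, summation gives $\Pi_{>i}=1+\sum_{l>i}\alpha_l\Pi_{>l}$.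 Applying this three times,
$$\prod_i(1+\alpha_i)=1+\sum_i\alpha_i+\sum_{i<i'}\alpha_i\alpha_{i'}+\sum_{i<i'<i''}\alpha_i\alpha_{i'}\alpha_{i''}\Pi_{>i''}.$$
Here $\mathbb E_z\alpha_i=\mathbb E_xa_i(v_i,x)=0$ and $\mathbb E_z\alpha_i\alpha_{i'}=\langle T_\rho a_i,T_\rho a_{i'}\rangle=\langle a_i,T_{\rho^2}a_{i'}\rangle$. Since $2\,\mathrm{TV}$ is the $v$-mean of $|\text{density}-1|$,
$$2\,\mathrm{TV}\le\sum_{i<i'}\mathbb E_v|\langle a_i,T_{\rho^2}a_{i'}\rangle|+\sum_{i<i'<i''}\mathbb E_z\mathbb E_v\big[|\alpha_i\alpha_{i'}\alpha_{i''}|\,\Pi_{>i''}\big].\tag{3}$$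

**Step 3 (pairs, diffuse with diffuse).** Here the spectral gap enters. Decompose
$$\langle a_i,T_{\rho^2}a_{i'}\rangle=\langle g_i,T_{\rho^2}g_{i'}\rangle+\langle b_i,T_{\rho^2}a_{i'}\rangle+\langle g_i,T_{\rho^2}b_{i'}\rangle.$$
For fixed $v$ the $x$-mean of $g_i(v,\cdot)$ is minus that of $b_i(v,\cdot)$, because $\mathbb E_xa_i=0$. Its absolute value therefore has $v$-mean at most $3\sigma$. Also $\mathbb E_v\|g_i(v,\cdot)\|_2\le(\mathbb E_{v,x}g_i^2)^{1/2}\le2\sqrt\sigma$. By (1) and independence of $v_i,v_{i'}$,
$$\mathbb E_v|\langle g_i,T_{\rho^2}g_{i'}\rangle|\le(3\sigma)^2+4\sigma\gamma.$$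

**Step 4 (pairs with a concentrated part).** Here hypercontractivity gains a factor $(3\sigma)^\epsilon$. By positivity of $T_{\rho^2}$, independence of $v_i,v_{i'}$, self-adjointness and Cauchy–Schwarz,
$$\mathbb E_v|\langle b_i,T_{\rho^2}a_{i'}\rangle|\le\langle\beta_i,T_{\rho^2}w_{i'}\rangle=\langle T_{\rho^2}\beta_i,w_{i'}\rangle\le\|T_{\rho^2}\beta_i\|_2\|w_{i'}\|_2.$$
(HC) with $(p,q)=(1+\rho^4,2)$ applies to $T_{\rho^2}$, as $\sqrt{(p-1)/(q-1)}=\rho^2$. Since $0\le\beta_i\le1$, $\|\beta_i\|_p^p\le\mathbb E\beta_i\le3\sigma$. So the quantity is at most $\|\beta_i\|_{1+\rho^4}\|w_{i'}\|_2\le(3\sigma)^{\frac1{1+\rho^4}+\frac12}$. Because $\rho\ge\frac34$,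
$$\frac1{1+\rho^4}-\frac12=\frac{1-\rho^4}{2(1+\rho^4)}\ge\frac{(1-\rho)(1+\rho)(1+\rho^2)}4\ge\frac{2\epsilon}4\cdot\frac74\cdot\frac{25}{16}\ge\epsilon.$$
As $3\sigma\le1$, the bound is at most $(3\sigma)^{1+\epsilon}$. The term with $g_i$ and $b_{i'}$ obeys the same bound: since $|g_i|\le|a_i|$, it is at most $\langle w_i,T_{\rho^2}\beta_{i'}\rangle$. Together with Step 3, and with $(3\sigma)^2\le(3\sigma)^{1+\epsilon}$, each pair contributes at most $4\sigma\gamma+3(3\sigma)^{1+\epsilon}$.

**Step 5 (triples).** For three channels no cancellation is needed, but the trivial bound $\|w\|_3^3\le2\|w\|_2^2\le4\sigma$ is again of order $\sigma$, so (HC) is used once more. Fix $z$. The factors are independent over $v$, $\mathbb E_v|\alpha_i(z)|\le T_\rho w_i(z)$, and $\mathbb E_v(1+\alpha_m(z))=T_\rho[\mathbb E_vu_m](z)=1$. By Hölder the triple term is at most $\|T_\rho w_i\|_3\|T_\rho w_{i'}\|_3\|T_\rho w_{i''}\|_3$. Let $r=1+\rho^{-2}$. Since $\frac34\le\rho<1$, $r\in(2,3)$. From $0\le T_\rho w\le2$ and (HC) with $(p,q)=(2,r)$, for which $\sqrt{(p-1)/(q-1)}=\rho$,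
$$\|T_\rho w\|_3^3\le2^{3-r}\|T_\rho w\|_r^r\le2^{3-r}\|w\|_2^r\le2(2\sigma)^{r/2}.$$
Moreover $\frac r2-1=\frac{\rho^{-2}-1}2\ge\frac{(1-\rho)(1+\rho)}2=\epsilon(1+\rho)\ge\epsilon$. So each cube is at most $2(3\sigma)^{1+\epsilon}$, and so is the product of the three norms.

**Step 6 (summing up).** We count the pairs and triples in (3):
$$\mathrm{TV}\le\frac12\Big[\frac{L^2}2\big(4\sigma\gamma+3(3\sigma)^{1+\epsilon}\big)+\frac{L^3}6\cdot2(3\sigma)^{1+\epsilon}\Big]=L^2\sigma\gamma+\Big(\frac34L^2+\frac16L^3\Big)(3\sigma)^{1+\epsilon},$$
which is at most $L^2\sigma\gamma+L^3(3\sigma)^{1+\epsilon}$. $\square$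

## Building the hard streams

Let $C,D,M,\mathfrak f,d,\Delta$ be as in Theorem A and $V$ as in Lemma 2.

**Parameters.** Put
$$\epsilon=\frac1{200C^2},\quad\rho=1-2\epsilon,\quad L=\lceil5C\rceil\le6C,\quad t=2^j,\quad T=Lt,\quad n=L(T+t)2^j=L(L+1)4^j.$$
Let $\lambda$ be the power of two in $[100n,200n)$ and $b=\lceil\log_2L\rceil+\log_2\lambda$. We record the sizes. Since $C\ge1$ and $C^2\le D$, $30\le L(L+1)\le6C\cdot7C=42C^2\le42D$. Hence:

* $n\ge30\cdot2^{D/10-2}\ge2^{D/10}$, because $j\ge D/20-1$;
* $\log_2n\le D/10+\log_2(42D)\le D/8$. At $D=1000$ this reads $\log_2 42000<16\le25$ after subtracting $D/10$, and the slack grows with $D$;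
* $b+1\le2+\log_2(6\sqrt D)+\log_2(8400D)+D/10\le D/5$. At $D=1000$ the middle expression is below $133$, and the slack grows with $D$.

Let $f_0=M\sqrt D/4$. Then $f_0\ge7\sqrt{1000}/4>50$, so $0.98f_0\le\mathfrak f\le f_0$.

**Embedding.** To realize $X$ and some labels inside the grid, we use a map $\iota:X\times\{0,1\}^b\to\{1,\dots,\Delta\}^d$ with
$$\|\iota(u,\ell)-\iota(u',\ell')\|_2^2=M^2|u+u'|+|\ell+\ell'|.\tag{4}$$
In case (a) take the coordinates $1+Mu_1,\dots,1+Mu_D,1+\ell_1,\dots,1+\ell_b$ and pad with $1$'s. They are at most $M+1\le\Delta$, and $D+b\le\frac65D\le d$. In case (b) repeat each coordinate $1+u_a$ exactly $M^2$ times, append $1+\ell_1,\dots,1+\ell_b$, and pad. Here $M^2\le(7C+1)^2\le64C^2$ and $M^2D+b\le65C^2D\le d$. The labels $\ell$ distinguish stacked points and hardly change distances.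

Encode pairs $(i,l)\in[L]\times\{1,\dots,\lambda-1\}$ injectively as $\ell(i,l)\in\{0,1\}^b$, which is possible since $L\lambda\le2^b$. Write $[u;i,l]=\iota(u,\ell(i,l))$. By (4) these points are distinct.

**Items.** For each layer $i\in[L]$ there are background items $y_{i,1},\dots,y_{i,t}\in X$ and group items $x_{1,i},\dots,x_{T,i}\in X$. Background items are i.i.d. uniform. The groups $(x_{g,i})_{i\in[L]}$, $g\in[T]$, are independent of each other and of the background. An independent group has i.i.d. uniform items. A correlated one has $x_{g,i}=z_g+e_{g,i}$ as in Lemma 3. In the hybrid $\mathcal H_g$, $0\le g\le T$, groups $1,\dots,g$ are independent and the others correlated. Let **Near** $=\mathcal H_0$ and **Far** $=\mathcal H_T$. Every item stands for its coset, so the multiplicities are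
$$K_i=\sum_{r\le t}\mathbf 1_{y_{i,r}+V}+\sum_{g\le T}\mathbf 1_{x_{g,i}+V}\in\mathbb Z_{\ge0}^X,\qquad\sum_{i,u}K_i(u)=L(T+t)2^j=n.$$

**Garbage and stream.** Let $\Gamma=(\mathbb Z/\lambda)^X$, identified with $\{0,\dots,\lambda-1\}^X$. Let $\eta_1,\dots,\eta_L$ be i.i.d. uniform on $\Gamma$, independent of all items, and $G_i=\eta_i-K_i\bmod\lambda$.

* Phase 1: for $i=1,\dots,L$ and for $u\in X$ in a fixed order, insert $[u;i,l]$ for $l=1,\dots,\eta_i(u)$.
* Phase 2: for $i=1,\dots,L$ and $u\in X$, delete $[u;i,l]$ for $l=1,\dots,G_i(u)$.

Let Legal be the event that $\eta_i(u)\ge K_i(u)$ for all $i,u$. Given the items, $\Pr[\eta_i(u)<K_i(u)]=K_i(u)/\lambda$, so $\Pr[\neg\text{Legal}]\le n/\lambda\le0.01$. On Legal, $G_i(u)=\eta_i(u)-K_i(u)$, every deletion removes a present point, and the final set is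
$$P=\{[u;i,l]:G_i(u)<l\le\eta_i(u)\},$$
with exactly $K_i(u)$ points of layer $i$ over $u$, so $|P|=n$. Thus $P$ is in bijection with the pairs (item, $y\in V$), where the client of an item $x$ of layer $i$ and of $y\in V$ is some $[x+y;i,l]$. In every case each update occurs at most once. The length is at most $2\cdot2^DL\lambda\le2^{D+b+1}$. As $D+b+1\le\frac65D\le d$ in both cases, this is at most $2^d\le\Delta^d$.

**Lemma 4 (costs).** In Far, with probability at least $0.98$ the stream is legal and $\mathrm{OPT}\ge n\mathfrak f$. In Near, with probability at least $0.98$ the stream is legal and $\mathrm{OPT}\le0.9\,n\mathfrak f/C$.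

**Step 1 (Far).** We show that all clients are separated, so that Lemma 1 applies. All $L(L+1)2^j\le42D\,2^j$ items are i.i.d. uniform. For two of them, $x$ and $x'$, the sum $x+x'$ is uniform, so some $y\in V$ has $|x+x'+y|\le D/4$ with probability at most $2^{j-0.188D}$. By a union bound this happens for some pair with probability at most
$$\tfrac12(42D)^22^{3j-0.188D}\le882\,D^22^{0.15D-0.188D}=882\,D^22^{-0.038D}\le0.01.$$
At $D=1000$ this is below $0.004$, and it decreases for $D\ge1000$. Otherwise clients of different items have $|u+u'|>D/4$, and clients of the same item have $|u+u'|=|y+y'|>D/4$ for $y\ne y'$ in $V$, by Lemma 2(i). By (4) any two clients are at distance greater than $M\sqrt D/2=2f_0\ge2\mathfrak f$, and Lemma 1 gives $\mathrm{OPT}=n\mathfrak f$. The total failure probability, with $\neg$Legal, is at most $0.02$.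

**Step 2 (Near).** We exhibit a cheap solution: one shared facility per correlated group and $y\in V$. Open $\iota(z_g+y,0)$ for all $g\in[T]$, $y\in V$, and a facility at each background client. Since $n\ge LT2^j$, the number of facilities is at most $(T+Lt)2^j=2T2^j\le2n/L\le0.4n/C$.

For the connections, $\sum_{g,i}|e_{g,i}|$ is binomial with parameters $LTD$ and $\epsilon$. By Chebyshev it exceeds $2\epsilon LTD$ with probability at most $\frac1{\epsilon DLT}\le\frac8{Dt}\le0.01$, because $LT=L^2t\ge25C^2t$. Otherwise connect the client of $(x_{g,i},y)$ to $\iota(z_g+y,0)$, at distance at most $\sqrt{M^2|e_{g,i}|+b}$. Since $M^2\ge49C^2\ge40C^2$, we have $b\le D/5\le M^2\epsilon D$. The average of $M^2|e_{g,i}|+b$ over the pairs $(g,i)$ is thus at most $3\epsilon DM^2$, and by concavity of the square root the connection cost is at most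
$$LT2^j\,M\sqrt{3\epsilon D}\le4nf_0\sqrt{3/200}\,/C\le0.49\,nf_0/C\le0.5\,n\mathfrak f/C.$$
Background clients pay nothing. The total is at most $0.9n\mathfrak f/C$, and the failure probability is again at most $0.02$. $\square$

## Near and Far look alike to a small memory

**Lemma 5.** Fix $R$, so that the algorithm is deterministic. Let $s''=s+\log_2(100L)$ and assume $s''\le\sqrt t/3$. Then the laws of the final memory state under Near and Far are within total variation $0.01+4L^4s''2^{-\epsilon D/44}$.

**Step 1 (the transcript knows nothing about the items).** This step makes the layers independent. Let $m_i$ be the memory state after the layer-$i$ insertions. Then $m_i=\Psi_i(m_{i-1},\eta_i)$ for some function $\Psi_i$, and the final state is a function of $(m_L,G_1,\dots,G_L)$. So it suffices to compare the laws of $(\mathbf m,G_1,\dots,G_L)$, where $\mathbf m=(m_1,\dots,m_L)$. The transcript $\mathbf m$ is a function of $(\eta_i)$ only. It is independent of the items and has the same law in all hybrids. The event $\{\mathbf m=\mathbf m^*\}$ equals $\bigcap_i\{\eta_i\in A_i\}$ with $A_i=\{\eta:\Psi_i(m^*_{i-1},\eta)=m^*_i\}$.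 Hence, given $\mathbf m$, the $\eta_i$ are independent, $\eta_i$ is uniform on $A_i$, and they are independent of the items.

**Step 2 (the sets $A_i$ are rarely small).** This is the point where the memory bound enters. Given $m_{i-1}$, the possible sets $A_i$ partition $\Gamma$ into at most $2^s$ parts, and $\eta_i$ is uniform on $\Gamma$. So
$$\Pr\big[|A_i|/|\Gamma|<2^{-s}/(100L)\big]\le2^s\cdot\frac{2^{-s}}{100L}=\frac1{100L}.$$
Call $\mathbf m$ *good* if $\ln(|\Gamma|/|A_i|)\le s''$ for all $i$. Since $\ln(2^s\cdot100L)=s''\ln 2\le s''$, $\Pr[\mathbf m\text{ good}]\ge0.99$.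

**Step 3 (one swap as $L$ channels).** We bring a single hybrid step into the form of Lemma 3. Fix a good $\mathbf m$ and $g\in[T]$. Let $\Xi$ be the items of all groups other than $g$. It has the same law in $\mathcal H_{g-1}$ and $\mathcal H_g$, and it is independent of $(\eta_i)$, the background and group $g$. So the TV distance between the laws of $(G_i)$ in these hybrids is at most the average over $\Xi$ of the conditional TV. Given $\Xi$, with $\xi_i\in\Gamma$ the fixed contribution of the other groups,
$$G_i=\eta_i-\xi_i-\sum_{r\le t}\mathbf 1_{y_{i,r}+V}-\mathbf 1_{x_{g,i}+V}.$$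
Let $W_i(\cdot|x)$ be the law of $G_i$ when $x_{g,i}=x$. It depends on $x$ only through $x+V$, and its randomness $(\eta_i,y_{i,\cdot})$ is independent across $i$ and independent of $(x_{g,i})_i$.

**Step 4 (each item gets a small share of the information).** This gives the $\sigma$ of Lemma 3. Take $Y_0=x$ uniform and $Y_r=y_{i,r}$, so that $Y_0,\dots,Y_t$ are i.i.d. Given these, $G_i$ is a translate of $\eta_i$, uniform on a set of size $|A_i|$. Hence
$$I(Y_0,\dots,Y_t;G_i)=H(G_i)-\ln|A_i|\le\ln|\Gamma|-\ln|A_i|\le s''.$$
By the chain rule and independence of the $Y_r$, and because dropping conditions does not decrease entropy,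
$$I(Y_0,\dots,Y_t;G_i)=\sum_r\big[H(Y_r)-H(Y_r|G_i,Y_{<r})\big]\ge\sum_rI(Y_r;G_i).$$
$G_i$ is a symmetric function of the $Y_r$ (for given $\eta_i$), so all terms on the right are equal, and $I(x;G_i)\le\sigma:=s''/(t+1)$. Also $3\sigma\le3s''/t\le t^{-1/2}\le1$.

**Step 5 (summation over all swaps).** Group $g$ is correlated in $\mathcal H_{g-1}$ and independent in $\mathcal H_g$, so Lemma 3 applies ($\epsilon\le\frac1{200}\le\frac18$). Summing over $g\le T=Lt$ and using $t\sigma\le s''$ and $(3\sigma)^\epsilon\le t^{-\epsilon/2}$, for good $\mathbf m$ the TV distance between Near and Far is at most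
$$L^3s''\gamma+3L^4s''t^{-\epsilon/2}.$$
Since $\rho\le e^{-2\epsilon}$ and $k+1\ge D/250$, we have $\gamma\le e^{-4\epsilon D/250}\le2^{-\epsilon D/44}$. Since $j\ge D/20-1$, $t^{-\epsilon/2}\le2^{\epsilon/2}2^{-\epsilon D/40}\le1.01\cdot2^{-\epsilon D/44}$. With $L\ge5$ the total is at most $(0.2+3.03)L^4s''2^{-\epsilon D/44}$. Transcripts that are not good add at most $0.01$. $\square$

## From indistinguishability to the space bound

*Proof of Theorem A.* Consider the test $E\ge n\mathfrak f$. The string $R$ is independent of the stream, and the algorithm is correct with probability at least $\frac23$ on each legal stream of length at most $\Delta^d$. By Lemma 4, $\Pr_{\rm Far}[E\ge n\mathfrak f]\ge0.98\cdot\frac23$, since a correct output satisfies $E\ge\mathrm{OPT}\ge n\mathfrak f$. In Near a correct output satisfies $E\le C\cdot\mathrm{OPT}\le0.9n\mathfrak f$, so $\Pr_{\rm Near}[E\ge n\mathfrak f]\le0.02+\frac13$. The gap is at least $0.29$ on average over $R$, so some fixed $R$ has gap at least $0.29$. For this $R$ the test depends only on the final memory state.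

If $s''\le\sqrt t/3$, Lemma 5 gives $0.28\le4L^4s''2^{-\epsilon D/44}$. As $\epsilon D/44=D/(8800C^2)$ and $L\le6C$,
$$s''\ge\frac{0.07\cdot2^{D/(8800C^2)}}{(6C)^4}\ge\frac{2^{D/(8800C^2)}}{2\cdot10^4C^4}.$$
If $s''>\sqrt t/3\ge2^{D/40-1/2}/3$, the same bound holds, since $\frac D{40}-\frac12\ge\frac D{8800C^2}$. Finally $s=s''-\log_2(100L)\ge s''-\log_2(600C)$, and $D\ge8\log_2n$ gives the second inequality of the theorem. $\blacksquare$

*Proof of Corollary 1.* Fix $C$. Take $\Delta=2$, $d=\lceil65C^2D\rceil$ and let $D\to\infty$. Theorem A(b) gives $s\ge2^{\Omega(d/C^4)}/O(C^4)-O(\log(2C))$, which eventually exceeds $q(d\log\Delta)$. Alternatively (a) with $\Delta=\lceil7C\rceil+1$ and $d=\lceil\frac65D\rceil$ gives the exponent $\Omega(d/C^2)$. The streams used are legal for the problem: length at most $\Delta^d$, deletions only of present points, nonempty final set, $\mathfrak f$ fixed in advance. (On illegal sequences, which occur with probability at most $0.01$, nothing was asked of the algorithm.) $\blacksquare$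

*Proof of Corollary 2.* Take $D=\lfloor5d/6\rfloor$. For $d\ge1200$ it is at least $1000$ and at least $0.83d$, and $d\ge\frac65D$. If $C^2\le D$, apply (a): $M+1\le7C+2\le9C\le\Delta$, and $8800/0.83<11000$. If $C^2>D$, then $\frac d{11000C^2}<1$, so the claimed bound is less than $\frac2{2\cdot10^4}-\log_2600<0$ and holds trivially.

For the second claim we may assume $C\le\sqrt d$, since otherwise $C$ exceeds the claimed bound. Then $\Delta\ge9\sqrt d\ge9C$. Since $\log_2\Delta\le d$, $s\le d^{2a}$. The first claim, $C^4\le d^2$ and $\log_2(600\sqrt d)\le d$ give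
$$2^{d/(11000C^2)}\le2\cdot10^4d^2(d^{2a}+d)\le4\cdot10^4\,d^{2a+2}\le d^{2a+4}.$$
Taking logarithms and solving for $C$ gives the bound. $\blacksquare$

**Remark.** If an algorithm succeeds only with probability $\frac12+\delta$, run $\lceil\ln3/(2\delta^2)\rceil$ independent copies and take the median. It lies in $[\mathrm{OPT},C\cdot\mathrm{OPT}]$ whenever more than half of the copies succeed, which by Hoeffding's inequality has probability at least $\frac23$. So the bounds hold for such algorithms up to a factor $O(\delta^{-2})$.

## Cells from random priorities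

We turn to Theorem B. The plan is to cut the grid at each scale $r_i=2^i$ into cells of diameter at most $r_i$, so that points at distance $\delta$ are rarely separated, to express $\mathrm{OPT}$ by the numbers of clients in cells, and to estimate that expression by counting nonempty cells after sampling.

We use $\kappa$-wise independent hash functions, given by random polynomials of degree less than $\kappa$ over $\mathbb F_{2^w}$ and stored in $\kappa w$ bits. We also cite one tool.

* (KNW) The $L_0$-estimation result of Kane, Nelson and Woodruff, *An optimal algorithm for the distinct elements problem*, PODS 2010: for a turnstile stream of $m$ updates of magnitude at most $M'$ to a vector in $\mathbb Z^N$, the number of nonzero coordinates can be $(1\pm\varepsilon)$-approximated with probability at least $\frac23$ in $O(\varepsilon^{-2}\log N(\log\frac1\varepsilon+\log\log(mM')))$ bits.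

We use (KNW) with $\varepsilon=\frac12$ and the median of $O(1)$ copies, so that it fails with probability at most $0.1$.

Let $I=\lceil\log_2(\sqrt d\,\Delta)\rceil$ and $r_i=2^i$ for $0\le i\le I$.

**Definition (the maps $\phi_i$).** $\phi_0$ is the identity on grid points. For $i\ge1$ let $\tau=r_i/2\ge1$, $H=2d^2$ and
$$\mathcal C=H^{-1}\mathbb Z^d\cap[1-2^I,\Delta+2^I]^d,\qquad\log|\mathcal C|=O(d\log(d\Delta)).$$
Let $\pi_i:\mathcal C\to\{1,\dots,Q\}$ be 5-wise independent and uniform, with $Q=2^w\ge|\mathcal C|$. For a grid point $x$ let $A_x=H^{-1}\mathbb Z^d\cap\bar B(x,\tau)$, and let $\phi_i(x)$ be the element of $A_x$ that minimizes $(\pi_i,\text{lexicographic order})$. The cells of level $i$ are the fibers of $\phi_i$.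

Note that $x\in A_x\subset\mathcal C$. The map is computed by enumeration with exact integer arithmetic in $O(d\log(d\Delta))$ space, besides the stored hash function. If $\phi_i(x)=\phi_i(y)$, both points are within $\tau$ of this center, so cells have diameter at most $2\tau=r_i$. For $d=1$, $i=1$ we have $H=2$, $\tau=1$, $A_1=\{0,\frac12,1,\frac32,2\}$ and $A_2=\{1,\frac32,2,\frac52,3\}$. Under a uniformly random ordering, the points $1$ and $2$ are separated exactly if the first element of the $7$-element union lies outside the $3$ common elements, which has probability $\frac47$.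

**Lemma 6.** For grid points $x\ne y$ with $\delta=\|x-y\|\ge1$, $\Pr[\phi_i(x)\ne\phi_i(y)]\le84\sqrt d\,\delta/r_i$.

For $i=0$ the right side is at least $1$. Let $i\ge1$, $U=A_x\cup A_y$, $m=|U|$. If the minimizer over $U$ lies in $A_x\cap A_y$, then it is both $\phi_i(x)$ and $\phi_i(y)$. So we bound the chance that a given element is the minimizer, and the relative size of $A_x\triangle A_y$.

**Step 1 (no element is favored).** We show that each $a\in U$ is the minimizer with probability at most $9/m$, although $\pi_i$ is only 5-wise independent. This is trivial for $m=1$, so let $m\ge2$. Given $\pi_i(a)=\theta$, the other values are 4-wise independent and uniform. Let $N=\#\{c\in U\setminus\{a\}:\pi_i(c)<\theta\}$, with mean $\mu=\kappa(\theta-1)$, $\kappa=(m-1)/Q$. If $a$ is the minimizer, then $N=0$. For a sum of 4-wise independent indicators, expanding the fourth power leaves only the terms $\mathbb E(X_c-\mathbb EX_c)^4\le\mathbb EX_c$ and three products of variances for each unordered pair counted in both orders, so $\mathbb E(N-\mu)^4\le\mu+3\mu^2$. Hence $\Pr[N=0]\le\min(1,4/\mu^2)$: for $\mu\ge1$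 use $\mu+3\mu^2\le4\mu^2$ and Markov, and for $\mu<1$ the bound is $1$. Averaging over $\theta$ and using monotonicity, the probability is at most
$$\frac1Q\Big(1+\int_0^\infty\min\Big(1,\frac4{\kappa^2y^2}\Big)dy\Big)=\frac1Q+\frac1Q\cdot\frac4\kappa=\frac1Q+\frac4{m-1}\le\frac9m,$$
because the integral is $\frac2\kappa+\frac2\kappa$, $Q\ge|\mathcal C|\ge m$, and $\frac4{m-1}\le\frac8m$.

**Step 2 (the balls overlap almost entirely).** We show $|A_x\setminus A_y|\le\frac73\sqrt d\,\frac\delta\tau\,|A_x|$ by comparing lattice points with volume. Let $\nu=\sqrt d/(2H)\le\frac1{4d}$ be the half-diagonal of the lattice cubes, $\tau'=\tau-\nu\ge\frac34\tau$, and $\omega_d$ the volume of the unit ball. Every point of $B(x,\tau')$ lies in a lattice cube whose center is within $\tau$ of $x$, so the cubes centered at $A_x$ cover $B(x,\tau')$, and $|A_x|H^{-d}\ge\omega_d\tau'^d$. A point in a cube centered at an element of $A_x\setminus A_y$ is within $\tau+\nu$ of $x$ and at least $\tau-\nu$ away from $y$. So up to null sets these cubes lie in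
$$\big[B(x,\tau+\nu)\setminus B(x,\tau')\big]\cup\big[B(x,\tau')\setminus B(y,\tau')\big].$$

The first set has volume, relative to $\omega_d\tau'^d$, equal to $(1+2\nu/\tau')^d-1\le e^\alpha-1$ with $\alpha=2d\nu/\tau'\le8d\nu/(3\tau)\le\frac23$. Since $(e^\alpha-1)/\alpha$ is increasing and $e^{2/3}-1<1$, this is at most $1.5\cdot8d\nu/(3\tau)=4d\nu/\tau\le1/\tau\le\delta/\tau$.

For the second set, a line parallel to $x-y$ meets the two balls in intervals that are translates of each other by $y-x$, so it meets the difference in length at most $\delta$. The volume is at most $\delta\,\omega_{d-1}\tau'^{d-1}$. By log-convexity of the Gamma function, $\Gamma(v+\frac12)\le\sqrt{\Gamma(v)\Gamma(v+1)}=\sqrt v\,\Gamma(v)$, so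
$$\frac{\omega_{d-1}}{\omega_d}=\frac{\Gamma(\frac{d+1}2+\frac12)}{\sqrt\pi\,\Gamma(\frac{d+1}2)}\le\sqrt{\frac{d+1}{2\pi}}\le\sqrt d.$$
The relative volume is at most $\sqrt d\,\delta/\tau'\le\frac43\sqrt d\,\delta/\tau$. Adding the two parts gives the claim.

**Step 3 (combination).** We multiply the two bounds. By Step 1 and Step 2, with the symmetric bound for $A_y\setminus A_x$ and $m\ge|A_x|,|A_y|$,
$$\Pr[\phi_i(x)\ne\phi_i(y)]\le\frac9m|A_x\triangle A_y|\le9\cdot\frac{14}3\sqrt d\,\frac\delta\tau=84\sqrt d\,\frac\delta{r_i}.\qquad\square$$

## Reading OPT off the cells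

**Definition (the proxy $Z_i$).** Let $n_c$ be the number of clients in cell $c$, and $Z_i=\sum_{c\text{ of level }i}\min(n_cr_i,\mathfrak f)$.

For a single client, for example, $Z_i=\min(2^i,\mathfrak f)$ and $\mathrm{OPT}=\mathfrak f$.

**Lemma 7.** (a) Always $\mathrm{OPT}\le\mathfrak f+2\sum_iZ_i$. (b) $\mathbb EZ_i\le168\sqrt d\;\mathrm{OPT}$.

**Step 1 (part (a)).** We build a solution whose cost is charged to the $Z_i$. Call a level-$i$ cell *heavy* if $n_cr_i\ge\mathfrak f$. Open a facility at a client of each heavy cell of each level, and one extra facility at some client. A heavy cell contributes $\mathfrak f$ to $Z_i$, which pays for its facility. A non-heavy cell contributes $r_i$ per client. Consider a client $p$. If its level-0 cell is heavy, $p$ is a facility, since that cell contains only $p$. If the first level at which its cell is heavy is $i\ge1$, then $p$ pays at most the diameter bound $r_i=2r_{i-1}$, and its level-$(i-1)$ cell is non-heavy. If no cell of $p$ is heavy, $p$ pays at most $\sqrt d\,\Delta\le r_I$ to the extra facility, and its level-$I$ cell is non-heavy. So every payment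 is at most twice the contribution of $p$ to the indicated non-heavy cell. The total is at most $\mathfrak f+2\sum_iZ_i$.

**Step 2 (part (b)).** We compare $Z_i$ with an optimal solution moved onto the clients. Move each used optimal facility to its nearest assigned client. By the triangle inequality each client pays at most twice as much, so we get $F'\subset P$ with $\mathrm{cost}(F')\le2\,\mathrm{OPT}$. Let $x_p$ be a nearest point of $F'$ to $p$. The cells that contain a point of $F'$ are at most $|F'|$ in number and contribute at most $\mathfrak f$ each. In every other cell each client $p$ has $\phi_i(p)\ne\phi_i(x_p)$, and we charge $r_i$ per client. So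
$$Z_i\le\mathfrak f|F'|+r_i\,\#\{p:\phi_i(p)\ne\phi_i(x_p)\},$$
and Lemma 6 gives $\mathbb EZ_i\le\mathfrak f|F'|+84\sqrt d\sum_p\|p-x_p\|\le84\sqrt d\,\mathrm{cost}(F')\le168\sqrt d\,\mathrm{OPT}$. $\square$

## Counting sampled cells

To estimate $\sum_iZ_i/\mathfrak f$ we sample clients at level $i$ at rate about $r_i/\mathfrak f$ and count the cells that contain a sampled client. A cell with $n_cr_i\ge\mathfrak f$ is then likely to be counted about once, and a lighter one with probability about $n_cr_i/\mathfrak f$.

**The algorithm.** Skip level $i$ if $r_i\Delta^d<\mathfrak f$. As there are at most $\Delta^d$ clients, the skipped levels together have $\sum Z_i\le\Delta^d\sum r_i<2\mathfrak f$, by a geometric sum. For every other level let $p_i=2^{-a_i}$, with integer $a_i\ge0$, be the largest such power not exceeding $\min(1,r_i/\mathfrak f)$. Then $p_i>\Delta^{-d}/2$. Let $\varsigma_i:\{1,\dots,\Delta\}^d\to\{0,1\}$ be 4-wise independent with mean $p_i$: take a hash with $w'$ bits, $2^{w'}\ge2\Delta^d$, and test whether its first $a_i$ bits vanish. All hash functions and the KNW randomness are independent.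 On update $(\pm,x)$, for each non-skipped $i$ with $\varsigma_i(x)=1$, feed $\pm1$ at the coordinate $(i,\phi_i(x))$ to one KNW sketch. The final number $Y$ of nonzero coordinates is the number of pairs $(i,c)$ whose cell contains a sampled client. From the estimate $\hat Y$ output
$$E=\mathfrak f\,(32\hat Y+2565).$$

**Space.** There are $O(\log(d\Delta))$ levels, hash functions of $O(d\log(d\Delta))$ bits each, a sketch over $N\le(I+1)|\mathcal C|$ coordinates with $m\le(I+1)\,\mathrm{poly}(\Delta^d)$ updates, and the enumeration space. The total is $\mathrm{poly}(d\log(d\Delta))=\mathrm{poly}(d\log\Delta)$ bits. Enumerating $A_x$ makes the update time exponential in $d$.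

Now condition on the $\phi_i$. For cells of non-skipped levels let $\zeta_c=\min(n_cp_i,1)$ and $S=\sum\zeta_c$. From $\frac12\min(1,r_i/\mathfrak f)<p_i\le\min(1,r_i/\mathfrak f)$ we get
$$\mathfrak f\zeta_c\le\min(n_cr_i,\mathfrak f)\le2\mathfrak f\zeta_c.\tag{5}$$
The left part uses $p_i\mathfrak f\le r_i$. For the right part, if $r_i\le\mathfrak f$ then $2p_i\mathfrak f>r_i$, and if $r_i>\mathfrak f$ then $p_i=1$ and $\zeta_c=1$ for every nonempty cell.

**Step 1 ($Y$ is not too large).** This gives the upper bound on $E$. A nonempty cell is counted with probability at most $\zeta_c$, so $\mathbb E[Y|\phi]\le S\le\sum_iZ_i/\mathfrak f$. By Lemma 7(b) and Markov, $\mathfrak fY\le1680\sqrt d\,(I+1)\,\mathrm{OPT}$ with probability at least $0.9$.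

**Step 2 ($Y$ is not too small).** Here we need concentration, with only 4-wise independence. In each nonempty cell fix $\min(n_c,1/p_i)$ clients ($1/p_i$ is an integer) and let $N_c$ be the number of sampled ones among them, so $\mathbb EN_c=\zeta_c\le1$. Let $q(N)=N-\binom N2$. Its values at $0,1,2,3$ are $0,1,1,0$, and it is negative afterwards, so $q(N)\le\mathbf 1[N\ge1]$ and $Y\ge Y':=\sum q(N_c)$. We compute moments.

* Mean: pairwise independence gives $\mathbb E\binom{N_c}2\le\zeta_c^2/2$, so $\mathbb Eq(N_c)\ge\zeta_c-\zeta_c^2/2\ge\zeta_c/2$.
* Second moment: $q(N)^2\le N+N(N-1)(N-2)(N-3)$ for all integers $N\ge0$. For $N\le3$ this reads $0\le0$, $1\le1$, $1\le2$, $0\le3$. For $N\ge4$, $q(N)^2=N^2(N-3)^2/4$, and $N(N-3)/4\le(N-1)(N-2)$. By 4-wise independence the falling factorial has mean at most $\zeta_c^4$, so $\mathbb Eq(N_c)^2\le\zeta_c+\zeta_c^4\le2\zeta_c$.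
* Covariances: for two cells of the same level, $q(N_c)$ and $q(N_{c'})$ are polynomials of degree $2$ in disjoint sets of 4-wise independent indicators, so the mean of their product factors. Different levels are independent. So different cells are uncorrelated.

Thus $\mathbb EY'\ge S/2$ and $\mathrm{Var}\,Y'\le2S$, and Chebyshev gives $\Pr[Y'<S/4]\le32/S$ for $S>0$. If $S\le640$ then $S\le4Y+640$ trivially. If $S>640$, then $32/S<0.05$. So with probability at least $0.95$, $S\le4Y+640$. By Lemma 7(a), (5) and the bound for skipped levels,
$$\mathrm{OPT}\le\mathfrak f+2(2\mathfrak fS+2\mathfrak f)=\mathfrak f(4S+5)\le\mathfrak f(16Y+2565).$$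

**Step 3 (conclusion of Theorem B).** We add the error of the sketch. With probability at least $1-0.1-0.05-0.1=0.75$, Steps 1 and 2 hold and $\frac12Y\le\hat Y\le\frac32Y$. Then $E\ge\mathfrak f(16Y+2565)\ge\mathrm{OPT}$, and since $F$ is nonempty, $\mathfrak f\le\mathrm{OPT}$, so
$$E\le\mathfrak f(48Y+2565)\le\big(48\cdot1680\sqrt d\,(I+1)+2565\big)\mathrm{OPT}=O(\sqrt d\,\log(d\Delta))\,\mathrm{OPT}.\qquad\blacksquare$$
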